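\title{Finiteness of $G/G^0$ for groups definable in algebraically closed valued fields}

\begin{abstract}
Let $G$ be a group definable, with parameters and possibly in imaginary sorts, in an algebraically closed nontrivially valued field, and let $G^0$ be the intersection of its definable subgroups of finite index. We prove that $G$ has no infinite strictly descending chain of definable subgroups of finite index, so that $G^0$ is definable and $G/G^0$ is finite. No hypothesis on the characteristic or on commutativity is needed. An infinite chain would give an uncountable quotient of $G$. We show that every class of this quotient has a representative in a fixed countable model, by descending through extensions of transcendence degree one, which are residual, enlarge the value group, or are immediate.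
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a group definable in a first-order structure; \emph{definable} always allows parameters. Let $G^0$ be the intersection of all definable subgroups of finite index in $G$. A definable subgroup of finite index has finitely many conjugates, and their intersection is a definable normal subgroup of finite index. So $G^0$ is the common kernel of all homomorphisms with definable fibers from $G$ to finite groups, and $G/G^0$ measures how many finite quotients of $G$ the structure can see. If $G/G^0$ is finite, then only finitely many subgroups lie between $G^0$ and $G$, so $G^0$ is a finite intersection of definable groups and is itself definable. It then plays the role of the identity component of an algebraic group.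

Two examples show the two possible behaviors. In an algebraically closed field the definable sets are the constructible sets. Let $G$ be a constructible set of dimension $d$ with a constructible group law, and let $H$ be a constructible subgroup of finite index. The cosets of $H$ are translates of each other, so all have dimension $d$, and each contains a dense open subset of some $d$-dimensional irreducible component of the Zariski closure of $G$. Two disjoint cosets cannot do so for the same component. Hence $[G:H]$ is bounded by the number of such components, and $G/G^0$ is finite. In the valued field $\mathbb{Q}_p$, on the other hand, the chain $\mathbb{Z}_p\supsetneq p\mathbb{Z}_p\supsetneq p^2\mathbb{Z}_p\supsetneq\cdots$ consists of definable subgroups of finite index, and $G=\mathbb{Z}_p$ has $G^0=0$.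

Let $\mathrm{ACVF}$ be the theory of algebraically closed nontrivially valued fields. The following question is posed in \cite{HRK}: \emph{is $G/G^0$ finite for every group $G$ definable, with parameters and possibly in imaginary sorts, in a model of $\mathrm{ACVF}$?} Here a group definable in imaginary sorts, or interpretable group, is the quotient of a definable set by a definable equivalence relation, with a definable group law.

The first examples suggest a positive answer. Let $K$ be the field, $v$ the valuation, $\mathcal{O}$ the valuation ring, $k$ the residue field and $\Gamma$ the value group. The groups $K^\times$, $\mathcal{O}^\times$ and $\Gamma$ are divisible and abelian, so they have no proper subgroup of finite index at all. The chain that works in $\mathbb{Q}_p$ does not survive: if $0<v(\varpi)<\infty$, then $\mathcal{O}/\varpi\mathcal{O}$ maps onto the infinite field $k$. But the argument for algebraically closed fields does not survive either: $\mathcal{O}$ is the disjoint union of infinitely many residue classes, each definable and Zariski dense in the line, so there are no components to count. Moreover, in residue characteristic $p$ a countable intersection of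 definable subgroups of $(K,+)$ does have quotients of order $p^\ell$ for every $\ell$ (Example~\ref{ex:typedef}). The answer is nevertheless positive.

\begin{theorem}\label{thm:main}
Let $G$ be a group definable, possibly in imaginary sorts and with parameters, in a model of $\mathrm{ACVF}$. Then $G$ has no infinite strictly descending chain of definable subgroups of finite index. Hence $G^0$ is itself a definable subgroup of finite index.
\end{theorem}

There is no hypothesis on the characteristic or on commutativity. The second assertion follows from the first: without an infinite chain there is a minimal definable subgroup $H$ of finite index; for any other such subgroup $H'$, the group $H\cap H'$ is definable of finite index, so $H\cap H'=H$; thus $H=G^0$.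

The proof runs as follows. An infinite chain gives definable normal subgroups $N_0\supsetneq N_1\supsetneq\cdots$ of finite index, and in a saturated model $G/\bigcap_iN_i$ is uncountable. We contradict this by showing that every class has a representative defined over a fixed countable model. An element of $G$ is defined over finitely many field elements, and we remove them one at a time (Section~\ref{sec:reduction}). Adjoining one element to an algebraically closed valued field enlarges the residue field (Section~\ref{sec:R}), or the value group (Section~\ref{sec:V}), or neither (Section~\ref{sec:I}). The first two cases rest on one device, a dimension count for the fibers of a product map, which is worked by hand in Section~\ref{sec:examples}. The third case is reduced to the second by a perturbation. Section~\ref{sec:complements} treats the parameters needed to define $G^0$ and two ways in which the theorem cannot be strengthened.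

\section{Algebraically closed valued fields}\label{sec:prelim}

\subsection{The ambient model}

We fix a model $U$ of $\mathrm{ACVF}$ with field $K$, valuation $v$ written additively, valuation ring $\mathcal{O}$, residue map $\operatorname{res}\colon\mathcal{O}\to k$ and value group $\Gamma=v(K^\times)$. We take $U$ to be $\aleph_1$-saturated and strongly $\aleph_1$-homogeneous; every model has an elementary extension of this kind. Recall that $\operatorname{tp}(c/A)$ is the set of formulas with parameters in $A$ that hold of $c$, and that $c\in\operatorname{dcl}(A)$ means that $\{c\}$ is $A$-definable. We use saturation and homogeneity in the following form.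
\begin{description}
\item[(S1)] A countable set of formulas with parameters in $U$, every finite subset of which has a common solution, has a common solution in $U$. In particular, every infinite definable set is uncountable.
\item[(S2)] Finite tuples with the same type over a countable set $A$ are conjugate under $\operatorname{Aut}(U/A)$. Consequently an element fixed by $\operatorname{Aut}(U/A)$ lies in $\operatorname{dcl}(A)$, and a definable set invariant under $\operatorname{Aut}(U/A)$ is $A$-definable.
\end{description}

For a subfield $F\subset K$ let $k(F)$ be its residue field, $\Gamma(F)=v(F^\times)$ its value group, and $F^{\mathrm{alg}}$ its algebraic closure in $K$. A \emph{submodel} is a countable, algebraically closed, nontrivially valued subfield $D\subset K$. Then $k(D)$ is algebraically closed and $\Gamma(D)$ is divisible, so $\Gamma/\Gamma(D)$ is a $\mathbb{Q}$-vector space. Since $\mathrm{ACVF}$ is model complete, $D$ is an elementary substructure of $U$: every nonempty $D$-definable set has a $D$-point, and a finite $D$-definable set consists of $D$-points. If $\bar b$ is a finite tuple from $K$, then $D(\bar b)^{\mathrm{alg}}$ is again a submodel. Hence a finite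 subset of $K^r$ definable over $D\bar b$ has all its coordinates in $D(\bar b)^{\mathrm{alg}}$.

A \emph{$D$-interval} is a nonempty open interval of $\Gamma$ with endpoints in $\Gamma(D)\cup\{\pm\infty\}$; it is infinite because $\Gamma$ is divisible. For such an interval $I$ put
\[
A_I=\{y\in K^\times: v(y)\in I\}.
\]
The \emph{cut} over $D$ of an element $\gamma\in\Gamma\setminus\Gamma(D)$ is the intersection of all $D$-intervals that contain $\gamma$. For $\beta\in\Gamma(D)$, the elements of $\Gamma$ above $\beta$ and below all larger elements of $\Gamma(D)$ form a cut $\beta^+$, nonempty by (S1); the cut $\beta^-$ is defined symmetrically.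

\subsection{Quantifier elimination}

Consider the three-sorted language with sorts $K,k,\Gamma$, the ring language on $K$ and on $k$, the language of ordered groups on $\Gamma$, the map $v$, and the map $K^2\to k$ sending $(x,y)$ to $\operatorname{res}(x/y)$ when $x/y\in\mathcal{O}$ and to $0$ otherwise. In this language $\mathrm{ACVF}$ eliminates quantifiers (Robinson; see \cite[Theorem~2.1.1]{HHM}). In a quantifier-free formula over a submodel $E$ whose free variables are all in $k$, the parameters enter the atomic formulas that contain a variable only through elements of $k(E)$, and the same holds for $\Gamma$ and $\Gamma(E)$. This gives: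
\begin{description}
\item[(Q1)] An $E$-definable subset of $k^r$ is constructible over $k(E)$, that is, a finite Boolean combination of zero sets of polynomials over $k(E)$.
\item[(Q2)] An $E$-definable subset of $\Gamma^r$ is a finite Boolean combination of conditions $q\cdot x<c$ and $q\cdot x=c$ with $q\in\mathbb{Q}^r$, $c\in\Gamma(E)$. For $r=1$ it is a finite union of points of $\Gamma(E)$ and $E$-intervals.
\item[(Q3)] If $a\mapsto b$ induces an isomorphism of valued fields $E(a)\to E(b)$ over $E$, then $\operatorname{tp}(a/E)=\operatorname{tp}(b/E)$.
\item[(Q4)] The quantifier $\exists^\infty x\in k$ (``for infinitely many $x\in k$'') is first-order.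
\end{description}
For (Q4), let $\varphi(x,y)$ be a formula with $x$ in $k$. If the finite sets among the $\varphi(k,b)$ had unbounded size, (S1) would give $b$ with $\varphi(k,b)$ infinite and co-infinite, whereas by (Q1) every definable subset of $k$ is finite or cofinite. So there is a bound $r$, and $\exists^\infty x\,\varphi$ is equivalent to the existence of more than $r$ solutions.

We also need Abhyankar's inequality: for submodels $D\subset E$ of finite relative transcendence degree,
\begin{equation}\label{eq:abh}
\operatorname{trdeg}\bigl(k(E)/k(D)\bigr)+\dim_{\mathbb{Q}}\bigl(\Gamma(E)/\Gamma(D)\bigr)\le\operatorname{trdeg}(E/D).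
\end{equation}

The next lemma describes three situations in which the type of one element over a submodel is determined by little data. They correspond to the three cases of the proof.

\begin{lemma}\label{lem:types}
Let $D$ be a submodel.
\begin{enumerate}
\item[(a)] All $b\in\mathcal{O}$ with $\operatorname{res}b\notin k(D)$ have the same type over $D$.
\item[(b)] If $v(b)\notin\Gamma(D)$, $b\ne0$, then $\Gamma(D(b))=\Gamma(D)\oplus\mathbb{Z}v(b)$, the type $\operatorname{tp}(b/D)$ depends only on the cut of $v(b)$ over $D$, and every $D$-definable subset of $K$ containing $b$ contains $A_I$ for some $D$-interval $I\ni v(b)$.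
\item[(c)] If $a\notin D$ and $v(b-a)>v(a-d)$ for all $d\in D$, then $\operatorname{tp}(b/D)=\operatorname{tp}(a/D)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\sum d_iX^i\in D[X]$ be nonzero and divide by a coefficient of least value. The reduced polynomial over $k(D)$ is nonzero and does not vanish at $\operatorname{res}b$, since $k(D)$ is algebraically closed. So $v(\sum d_ib^i)=\min_iv(d_i)$, independently of $b$, and (Q3) applies.

(b) Let $\gamma=v(b)$. For $i\neq j$ an equality $c+i\gamma=c'+j\gamma$ with $c,c'\in\Gamma(D)$ would give $\gamma=(c'-c)/(i-j)\in\Gamma(D)$. So the nonzero terms of $\sum d_ib^i$ have distinct values and $v(\sum d_ib^i)=\min_i(v(d_i)+i\gamma)$. This gives the value group. Comparing $c+i\gamma$ with $c'+j\gamma$ amounts to comparing $\gamma$ with $(c'-c)/(i-j)$, or $c$ with $c'$ when $i=j$, so the valued field $D(b)$ is determined over $D$ by the cut of $\gamma$, and (Q3) applies. If $Z\ni b$ is $D$-definable, the countably many conditions $y\in A_I$, for all $D$-intervals $I\ni\gamma$, together with $y\notin Z$ have no common solution. By (S1) finitely many of them have none, and a finite intersection of $D$-intervals containing $\gamma$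 is a $D$-interval.

(c) We have $v(b-d)=v((b-a)+(a-d))=v(a-d)\neq\infty$ for all $d\in D$. Polynomials over $D$ split into linear factors, so $v(P(b))=v(P(a))$ for all $P\in D[X]$, and (Q3) applies.
\end{proof}

\subsection{Henselization and defect}

A subfield $F\subset K$ is \emph{henselian} if $v|_F$ has only one extension to $F^{\mathrm{alg}}$; algebraic extensions of a henselian field are henselian. The \emph{henselization} $F^h\subset K$ is the fixed field, in the separable closure of $F$, of the $F$-automorphisms that preserve the valuation ring. It is henselian, has the same value group and residue field as $F$, and is contained in every henselian subfield of $K$ that contains $F$. An automorphism of $U$ fixing $F$ pointwise preserves $\mathcal{O}$, so it fixes $F^h$ pointwise. By (S2), $F^h\subset\operatorname{dcl}(F)$ for countable $F$.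

A valued field $F$ is \emph{defectless} if every finite extension $L$ satisfies $[L:F]=\sum_we_wf_w$, where $w$ runs over the extensions of the valuation to $L$, and $e_w,f_w$ are the ramification index and the residue degree; the inequality $\ge$ always holds. An algebraically closed field is trivially defectless. The generalized stability theorem \cite[Theorem~1.1]{Kuhlmann} states that a valued function field without transcendence defect (a finitely generated extension with equality in Abhyankar's inequality) over a defectless field is defectless. A valued field is defectless if and only if its henselization is \cite[Theorem~18.2]{Endler}. We use these two results only in the following case.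

\begin{proposition}\label{prop:stab}
Let $D$ be a submodel, $a\in K^\times$ with $v(a)\notin\Gamma(D)$, and $F=D(a)^h$. Every finite extension $L\subset K$ of $F$ satisfies $[L:F]=(\Gamma(L):\Gamma(F))\cdot[k(L):k(F)]$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:types}(b), $\Gamma(D(a))/\Gamma(D)$ has rank $1=\operatorname{trdeg}(D(a)/D)$, so $D(a)/D$ has no transcendence defect. Hence $D(a)$ and $F$ are defectless, and the valuation of the henselian field $F$ has only one extension to $L$.
\end{proof}

\section{Reduction to simple extensions}\label{sec:reduction}

Let $G$ be a group interpretable in $U$. Since $k$ and $\Gamma$ are definable quotients of $\mathcal{O}$ and $K^\times$, we can write $G=X/{\sim}$ with $X\subset K^n$ definable and $n\ge1$. Let $\theta\colon X\to G$ be the quotient map. A subset of $G$, or a $G$-valued function, is $D$-definable if its pullback along $\theta$ is. Let $N_0\supseteq N_1\supseteq\cdots$ be definable normal subgroups of finite index and put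
\[
N=\bigcap_iN_i,\qquad g\equiv g'\iff gN=g'N.
\]
Only countably many parameters are involved, so there is a submodel $C$ over which $X$, $\sim$, the group law and all $N_i$ are defined. These data are fixed until the end of Section~\ref{sec:I}. For a submodel $D\supseteq C$ put $G(D)=\theta(X(D))$. If $F$ is a $D$-definable $G$-valued function and $y$ is a $D$-point of its domain, then $F(y)\in G(D)$, because $\theta^{-1}(F(y))$ is a nonempty $D$-definable set.

\begin{lemma}\label{lem:sametype}
Let $D\supseteq C$ be a submodel. Every coset of every $N_i$ meets $G(D)$ and is $D$-definable. If $F$ is a $D$-definable $G$-valued function and $y,y'$ in its domain have the same type over $D$, then $F(y)\equiv F(y')$.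
\end{lemma}

\begin{proof}
The existence of $[G:N_i]$ elements of $X$ whose images lie in distinct cosets of $N_i$ is a first-order statement over $D$, so such elements exist in $X(D)$. Thus every coset has the form $hN_i$ with $h\in G(D)$ and is $D$-definable. The condition $F(y)\in hN_i$ is part of $\operatorname{tp}(y/D)$, so $F(y)N_i=F(y')N_i$ for all $i$.
\end{proof}

\begin{proposition}[Descent]\label{prop:descent}
Let $D\supseteq C$ be a submodel, $a\in K\setminus D$ and $D'=D(a)^{\mathrm{alg}}$. Every $g\in G(D')$ satisfies $g\equiv g'$ for some $g'\in G(D)$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:descent}]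
Suppose that $G$ is interpretable in a model $M$ and that $H_0\supsetneq H_1\supsetneq\cdots$ are definable subgroups of finite index. Let $N_i$ be the intersection of the conjugates of $H_i$. The $N_i$ are definable, normal and of finite index, they decrease, and $[G:N_i]\ge[G:H_i]\ge2^i$. After passing to a subsequence they decrease strictly. Take $U$ to be an elementary extension of $M$ and evaluate all formulas in $U$; normality, inclusions and indices are unchanged.

Each coset of $N_i$ contains at least two cosets of $N_{i+1}$, so there are $2^{\aleph_0}$ decreasing sequences $g_0N_0\supseteq g_1N_1\supseteq\cdots$. Each has nonempty intersection by (S1), and different sequences have intersections in different cosets of $N$. So $G/N$ is uncountable.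

Let $g=\theta(x_1,\dots,x_n)\in G$, and put $D_0=C$, $D_i=D_{i-1}(x_i)^{\mathrm{alg}}$. Then $g\in G(D_n)$. For each $i$, either $D_i=D_{i-1}$ or Proposition~\ref{prop:descent} applies to $D_{i-1}\subset D_i$. Descending from $i=n$ to $i=1$ gives $g_0\in G(C)$ with $g\equiv g_0$. Since $G(C)$ is countable, $G/N$ is countable, a contradiction.
\end{proof}

For a single $N_i$ in place of $N$, Proposition~\ref{prop:descent} is already contained in Lemma~\ref{lem:sametype}. The difficulty is uniformity: one element $g'$ must work for all $i$, while the formulas defining the $N_i$ are unrelated. The tool for producing elements over $D$ is that a nonempty $D$-definable set has a $D$-point, and it handles one formula at a time. We therefore need a single formula over $D$ that does not mention the $N_i$ and still forces $g'\equiv g$. It will come from the group law.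

Fix $D$, $a$, $D'$ and $g=\theta(e)$ with $e\in X(D')$. One of the following holds.
\begin{description}
\item[(R)] $k(D')\neq k(D)$;
\item[(V)] $\Gamma(D')\neq\Gamma(D)$;
\item[(I)] $k(D')=k(D)$ and $\Gamma(D')=\Gamma(D)$.
\end{description}
Every $a'\in D'\setminus D$ is transcendental over $D$ and so satisfies $D'=D(a')^{\mathrm{alg}}$. Hence we may assume $a\in\mathcal{O}$, $\operatorname{res}a\notin k(D)$ in case (R), and $v(a)\notin\Gamma(D)$ in case (V).

The tuple $e$ is algebraic over $D(a)$ but need not be a function of $a$. To let $a$ vary and carry $e$ along, we spread the pair $(e,a)$ out into a finite correspondence.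

\begin{lemma}\label{lem:corr}
There is a $D$-definable set $Y\subset X\times K$ whose fibers $Y_b=\{x:(x,b)\in Y\}$ are finite, and such that for every $b$ with $\operatorname{tp}(b/D)=\operatorname{tp}(a/D)$ the fiber $Y_b$ is nonempty and $\theta(x)\equiv g$ for all $x\in Y_b$.
\end{lemma}

\begin{proof}
Each coordinate of $e$ is a root of a nonzero polynomial over $D(a)$, so there are formulas $\psi(x,y)$ over $D$ with $\psi(e,a)$ true and $\psi(U,a)$ finite. Choose one with $s=|\psi(U,a)|$ minimal. Every point of $\psi(U,a)$ has the same type over $Da$ as $e$, since a formula separating it from $e$ would lower $s$. Let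
\[
Y=\{(x,b): x\in X,\ \psi(x,b),\ |\psi(U,b)|\le s\}.
\]
If $\operatorname{tp}(b/D)=\operatorname{tp}(a/D)$, take $\sigma\in\operatorname{Aut}(U/D)$ with $\sigma(a)=b$ by (S2). Then $\sigma(e)\in Y_b$. For $x\in Y_b$ we have $\sigma^{-1}(x)\in\psi(U,a)$, hence $\operatorname{tp}(x/D)=\operatorname{tp}(e/D)$, and Lemma~\ref{lem:sametype} applied to $\theta$ gives $\theta(x)\equiv\theta(e)$.
\end{proof}

\section{Fibers of the product map: two examples}\label{sec:examples}

In both examples $D$ is a submodel over which the $N_i$ are defined, and we look for a condition, independent of the $N_i$, that locates the places where a definable function into $G$ may change its class modulo $N$.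

\begin{example}[Residue field]\label{ex:R}
Let $G=\mathcal{O}\times\mathbb{Z}/2\mathbb{Z}$, written additively, and let $F(b)=(b,\epsilon(b))$ for $b\in\mathcal{O}$, where $\epsilon(b)=1$ if $\operatorname{res}b=0$ and $\epsilon(b)=0$ otherwise. Call $b$ generic if $\operatorname{res}b\notin k(D)$. By Lemmas~\ref{lem:types}(a) and~\ref{lem:sametype}, all $F(b)$ with $b$ generic lie in one class $\kappa\in G/N$. We ask for which $d\in D\cap\mathcal{O}$ the element $F(d)$ lies in $\kappa$. For $z=(c,\eta)\in G$ let
\[
V_z=\{(\operatorname{res}b_0,\operatorname{res}b_1): F(b_0)+F(b_1)=z\}\subset k^2,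
\]
and let $\rho=\operatorname{res}c$. Every pair $(\alpha_0,\alpha_1)$ with $\alpha_0+\alpha_1=\rho$ lifts to a pair with $b_0+b_1=c$. So for $\rho\neq0$ the set $V_z$ is the line $\alpha_0+\alpha_1=\rho$ minus the points $(0,\rho)$ and $(\rho,0)$ if $\eta=0$, and consists of these two points if $\eta=1$.

Take $z=F(d)+F(b)$ with $b$ generic; then $\rho\notin k(D)$. If $\operatorname{res}d\neq0$, then $\eta=0$. Choose $\alpha_0$ outside the countable set $k(D)\cup(\rho-k(D))$. Then $(\alpha_0,\rho-\alpha_0)\in V_z$, so $z=F(b_0)+F(b_1)$ with $b_0,b_1$ both generic. Modulo $N$ this reads $\kappa+\kappa=(F(d)+N)+\kappa$, so $F(d)\in\kappa$. If $\operatorname{res}d=0$, then $\eta=1$, both points of $V_z$ have a coordinate in $k(D)$, and nothing follows; indeed $F(d)\notin\kappa$ when $N_0=\mathcal{O}\times\{0\}$. Thus the first-order condition ``$V_{F(d)+F(b)}$ is infinite for infinitely many values of $\operatorname{res}b$'' selects good elements $d$ without reference to the $N_i$.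

The same computation for $G=\mathcal{O}$ and $F(b)=b$ shows that all $d\in D\cap\mathcal{O}$ lie in $\kappa$. Since every coset of $N_i$ has a $D$-point, $N_i=\mathcal{O}$. So $(\mathcal{O},+)$ has no proper definable subgroup of finite index, although it is not divisible when the residue characteristic is positive.
\end{example}

\begin{example}[Value group]\label{ex:V}
Let $G=K^\times\times\mathbb{Z}/2\mathbb{Z}$ and $f(y)=(y,\epsilon(y))$, where $\epsilon(y)=1$ if $v(y)\ge0$ and $\epsilon(y)=0$ otherwise. By Lemmas~\ref{lem:types}(b) and~\ref{lem:sametype}, the class $f(y)N$ is constant when $v(y)$ ranges over a cut, so it can only jump at points $\beta\in\Gamma(D)$. Let $v(y_0)=\beta$ and $v(y_1)=\delta\notin\Gamma(D)$. Choose $u$ with $t=v(u)\ne0$ so small that $\beta+t\in\beta^+\cup\beta^-$ and $\delta-t$ lies in the cut of $\delta$. Put $y_0'=y_0u$ and $y_1'=y_1u^{-1}$. Then $\epsilon(y_1')=\epsilon(y_1)$, so $f(y_0')f(y_1')=f(y_0)f(y_1)$ holds exactly when $\epsilon(y_0')=\epsilon(y_0)$. In that case $f(y_1')\equiv f(y_1)$ cancels, and $f(y_0)\equiv f(y_0')$. For $\beta\neq0$ this works for both signs of $t$: the values of the fiber of the product map contain a segment through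 $(\beta,\delta)$ in direction $(1,-1)$, and the class of $f$ is the same on $\beta^-$, at $\beta$ and on $\beta^+$. For $\beta=0$ only the half segment $t>0$ is present, and the class jumps at $0$ when $N_0=K^\times\times\{0\}$.
\end{example}

In general the fibers cannot be computed, but their size can be bounded below. An element $z\in G$ is named by $n$ elements of $K$, so by \eqref{eq:abh} it contributes at most $n$ independent residues and at most $n$ independent values. If $z$ is a product of $n+1$ factors whose residues, or values, are independent, one degree of freedom is left over. It appears as a curve in $k^{n+1}$, or a segment in $\Gamma^{n+1}$. Some coordinate $j$ moves along it, and we cancel all factors but the $j$-th in the group $G/N$, on the left and on the right. This is where the normality of $N$ is used, and why commutativity is not needed.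

\section{Residual extensions}\label{sec:R}

Assume case (R): $a\in\mathcal{O}$ and $\operatorname{res}a\notin k(D)$. Take $Y$ from Lemma~\ref{lem:corr} and replace it by $Y\cap(X\times\mathcal{O})$. For $y=(x,b)\in Y$ put $r(y)=\operatorname{res}b$ and $F(y)=\theta(x)$. Let $\kappa=gN$. By Lemmas~\ref{lem:types}(a) and~\ref{lem:corr}, $r(Y)\supseteq k\setminus k(D)$ and
\begin{equation}\label{eq:generic}
y\in Y,\ r(y)\notin k(D)\ \Longrightarrow\ F(y)N=\kappa .
\end{equation}
We want $y^*\in Y(D)$ with $F(y^*)N=\kappa$. For each $i$, the residues of the points $y$ with $F(y)\notin gN_i$ form a definable subset of the countable field $k(D)$, hence a finite set. A priori these finite sets could exhaust $k(D)$ as $i$ grows, and this is what has to be excluded.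

For $\bar y=(y_0,\dots,y_n)\in Y^{n+1}$ and $z\in G$ put
\[
\mu(\bar y)=F(y_0)\cdots F(y_n),\qquad V_z=\{(r(y_0),\dots,r(y_n)):\bar y\in Y^{n+1},\ \mu(\bar y)=z\}\subset k^{n+1}.
\]

\medskip\noindent\emph{Step 1: a curve in a fiber.} Since $k$ is uncountable and $k(D)$ is countable, we can choose $\bar y\in Y^{n+1}$ with $\alpha_l=r(y_l)$, $0\le l\le n$, algebraically independent over $k(D)$. Let $z=\mu(\bar y)=\theta(e_z)$ with $e_z\in X$, and $E=D(e_z)^{\mathrm{alg}}$. The set $V_z\ni\bar\alpha$ is $E$-definable, hence constructible over $k(E)$ by (Q1). By \eqref{eq:abh}, $\operatorname{trdeg}(k(E)/k(D))\le n$, so $\bar\alpha$ is not algebraic over $k(E)$. Let $(\alpha_t)_{t\in B}$ be a transcendence basis of $k(E)(\bar\alpha)$ over $k(E)$, fix $j\in B$, and let $k_1$ be the algebraic closure of $k(E)(\alpha_t:t\in B\setminus\{j\})$. Then $k_1(\bar\alpha)$ has transcendence degree $1$ over $k_1$, and $\alpha_j\notin k_1$.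

Let $W\subset k^{n+1}$ be the common zero set of all polynomials over $k_1$ vanishing at $\bar\alpha$. It is an irreducible curve, as $k_1$ is algebraically closed. The set $T=W\cap V_z$ is cofinite in $W$. Indeed, $T$ is a finite union of sets $Z\setminus Z'$ with $Z,Z'$ Zariski closed over $k_1$; if $\bar\alpha\in Z\setminus Z'$, then $Z\supseteq W$, while $W\cap Z'$ is a proper closed subset of $W$ and so is finite. Let $J$ be the set of indices $l$ for which the $l$-th coordinate is nonconstant on $W$. Then $j\in J$, because $W$ has a $k_1$-point and $\alpha_j\notin k_1$. For $l\in J$ the fibers of the $l$-th coordinate on $W$ are proper closed subsets, hence finite, and by (S1) their size is bounded by some $d\in\mathbb{N}$. For $l\notin J$ the $l$-th coordinate has the constant value $\alpha_l=r(y_l)$ on $W$.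

To turn this into a property of $\bar y$ over $D$, we quantify over the parameters of $T$. Write $T=\tau(k,s_0)$ with $\tau$ a parameter-free formula in the ring language and $s_0$ a tuple from $k$, and put $T_s=\tau(k,s)$. Then $\bar y$ satisfies the following formula over $D$.
\begin{quote}
$\Lambda(\bar y)$: there is a tuple $s$ in $k$ such that $T_s\subset V_{\mu(\bar y)}$, the projection of $T_s$ to the $j$-th coordinate is infinite, the $l$-th coordinate is at most $d$-to-one on $T_s$ for $l\in J$, and it is constant on $T_s$ with value $r(y_l)$ for $l\notin J$.
\end{quote}

\medskip\noindent\emph{Step 2: a property of the $j$-th factor alone.} We want to replace $y_j$ by a $D$-point while the other factors keep residues outside $k(D)$. The condition ``outside $k(D)$'' is not first-order, but $\exists^\infty$ is, by (Q4), and it will serve as a substitute. For $y\in Y$ let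
\[
S_y=\{(r(y'_l))_{l\neq j}:\bar y'\in Y^{n+1},\ y'_j=y,\ \Lambda(\bar y')\}\subset k^n,
\]
and let $\Pi(y)$ be the formula $\exists^\infty u_1\cdots\exists^\infty u_n\,\bigl((u_1,\dots,u_n)\in S_y\bigr)$ over $D$.

We claim that $\Pi(y_j)$ holds. Write $y_j=(x_j,b_j)$ and $D_j=D(b_j)^{\mathrm{alg}}$. The fiber $Y_{b_j}$ is finite, so $x_j\in X(D_j)$. By \eqref{eq:abh}, $k(D_j)$ is the algebraic closure of $k(D)(\alpha_j)$. List $(\alpha_l)_{l\neq j}$ as $(\beta_1,\dots,\beta_n)$; this tuple is algebraically independent over $k(D_j)$. Define $P_n=S_{y_j}$ and
\[
P_{i-1}=\{(u_1,\dots,u_{i-1}):\exists^\infty u_i\ (u_1,\dots,u_i)\in P_i\}\qquad(1\le i\le n).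
\]
Each $P_i$ is $D_j$-definable, hence constructible over $k(D_j)$, and $(\beta_1,\dots,\beta_n)\in P_n$ by Step~1. Suppose $(\beta_1,\dots,\beta_i)\in P_i$. The fiber of $P_i$ over $(\beta_1,\dots,\beta_{i-1})$ is a subset of $k$ constructible over $k(D_j)(\beta_1,\dots,\beta_{i-1})$, and it contains $\beta_i$, which is transcendental over this field. The finitely many nonzero polynomials that define the fiber do not vanish at $\beta_i$, so the fiber contains every point where none of them vanishes, and is infinite. Hence $(\beta_1,\dots,\beta_{i-1})\in P_{i-1}$. For $i=1$ this is $\Pi(y_j)$.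

\medskip\noindent\emph{Step 3: cancellation.} The $D$-definable set $\{y\in Y:\Pi(y)\}$ is nonempty, so it contains a point $y^*\in Y(D)$. Infinite definable sets are uncountable, so, choosing one coordinate after the other, we find a point of $S_{y^*}$ with all coordinates outside $k(D)$. That is, there is $\bar y'\in Y^{n+1}$ with $y'_j=y^*$, with $r(y'_l)\notin k(D)$ for $l\neq j$, and with $\Lambda(\bar y')$ witnessed by some $s$. The set $T_s$ is uncountable, and for each $l\in J$ only countably many of its points have $l$-th coordinate in $k(D)$. So there is $\bar\alpha''\in T_s$ with $\alpha''_l\notin k(D)$ for all $l\in J$. For $l\notin J$ we have $l\neq j$ and $\alpha''_l=r(y'_l)\notin k(D)$. Since $\bar\alpha''\in V_{\mu(\bar y')}$, there is $\bar y''\in Y^{n+1}$ with $r(y''_l)=\alpha''_l$ for all $l$ and $\mu(\bar y'')=\mu(\bar y')$. By \eqref{eq:generic}, in the group $G/N$,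
\[
\kappa^{n+1}=\mu(\bar y'')N=\mu(\bar y')N=\kappa^{j}\cdot F(y^*)N\cdot\kappa^{n-j}.
\]
Hence $F(y^*)N=\kappa$, that is, $g\equiv F(y^*)\in G(D)$. This proves Proposition~\ref{prop:descent} in case (R).

\section{Extensions of the value group}\label{sec:V}

In case (R) there was one generic type, and one step led from it to a $D$-point. Now there are many cuts, and the cut of $v(a)$ need not be of the form $\beta^\pm$, so we must travel along an interval of $\Gamma$ to reach a point of $\Gamma(D)$. For this the class modulo $N$ has to be determined by the cut on \emph{every} cut of the interval. Lemma~\ref{lem:corr} gives this only for the cut of $v(a)$, whereas for a function it holds everywhere by Lemma~\ref{lem:sametype}. So we first change the generator $a$ to make $e$ a function of it.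

\subsection{A generator that defines a given algebraic tuple}

For example, let $e^\ell=a$, or let $e^p-e=a$ in characteristic $p$ with $v(a)<0$, so that $v(e)=v(a)/p$. Then $a'=e$ has value outside $\Gamma(D)$ and $a\in D(a')$. If $e^p-e=a$ with $v(a)>0$, then $X^p-X-a$ reduces to $X^p-X$, which has $p$ simple roots in $\mathbb{F}_p$, and $e\in D(a)^h$ by Hensel's lemma. In general ramification is absorbed by a new generator, and Proposition~\ref{prop:stab} says that nothing outside the henselization remains.

\begin{lemma}\label{lem:generator}
Let $D$ be a submodel, $a\in K^\times$ with $v(a)\notin\Gamma(D)$, and $e$ a finite tuple from $D(a)^{\mathrm{alg}}$. There is a nonzero $a'\in D(a)^{\mathrm{alg}}$ with $v(a')\notin\Gamma(D)$ and $e,a\in\operatorname{dcl}(Da')$.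
\end{lemma}

\begin{proof}
Let $\gamma=v(a)$, $F_0=D(a)^h$ and $L=F_0(e)$, a finite extension of $F_0$ and hence a henselian field. By \eqref{eq:abh}, the residue field of $D(a)^{\mathrm{alg}}$ is algebraic over $k(D)$, so every field between $D$ and $D(a)^{\mathrm{alg}}$ has residue field $k(D)$. The group $\Gamma(F_0)=\Gamma(D)\oplus\mathbb{Z}\gamma$ has finite index in $\Gamma(L)$. So $\Gamma(L)/\Gamma(D)$ contains an infinite cyclic subgroup of finite index, and it is torsion-free as a subgroup of $\Gamma/\Gamma(D)$; hence it is infinite cyclic. Choose $a'\in L^\times$ whose value $\gamma'$ generates it. Then $\gamma'\notin\Gamma(D)$ and $\Gamma(L)=\Gamma(D)\oplus\mathbb{Z}\gamma'$.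

Let $F_1=D(a')^h$, which is contained in $L$ since $L$ is henselian. As $a'\notin D$, we have $D(a')^{\mathrm{alg}}=D(a)^{\mathrm{alg}}$, so $P=F_1(a,e)\subset L$ is a finite extension of $F_1$ and is henselian. It contains $D(a)$, hence $F_0$, and it contains $e$, so $P=L$. Thus $L$ is finite over $F_1$. Both fields have value group $\Gamma(D)\oplus\mathbb{Z}\gamma'$, by Lemma~\ref{lem:types}(b), and residue field $k(D)$. Proposition~\ref{prop:stab} gives $L=F_1$. Therefore $e$ and $a$ lie in $D(a')^h\subset\operatorname{dcl}(Da')$.
\end{proof}

If a tuple $c$ lies in $\operatorname{dcl}(Da')$, then $c=h(a')$ for a $D$-definable partial function $h$: take a formula $\chi(x,y)$ over $D$ such that $c$ is the only solution of $\chi(x,a')$, and let $h(y)$ be the only solution of $\chi(x,y)$ when there is exactly one. If $c\in X$, we add $x\in X$ to $\chi$, and $h$ takes values in $X$.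

\subsection{Constancy on an interval}

Let $f$ be a $D$-definable function into $G$ defined at $a$. For each $i$, Lemma~\ref{lem:types}(b) gives a $D$-interval $I_i\ni v(a)$ with $fN_i$ constant on $A_{I_i}$. These intervals could shrink to the cut of $v(a)$, which contains no point of $\Gamma(D)$. The next lemma provides one interval for all $i$.

\begin{lemma}\label{lem:constant}
Let $D\supseteq C$ be a submodel, $f$ a $D$-definable partial function from $K$ to $G$, and $a\neq0$ in the domain of $f$ with $\gamma=v(a)\notin\Gamma(D)$. There is a $D$-interval $I\ni\gamma$ such that $f$ is defined on $A_I$ and $f(y)N$ is constant for $y\in A_I$.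
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:types}(b), $f$ is defined on $A=A_{I_0}$ for some $D$-interval $I_0\ni\gamma$. By Lemmas~\ref{lem:types}(b) and~\ref{lem:sametype},
\begin{equation}\label{eq:cut}
y,y'\in A,\ v(y)\text{ and }v(y')\text{ in the same cut over }D\ \Longrightarrow\ f(y)\equiv f(y').
\end{equation}
For $\bar y\in A^{n+1}$ put $\mu(\bar y)=f(y_0)\cdots f(y_n)$.

\medskip\noindent\emph{Step 1: a segment in a fiber.} Choose $\gamma_0,\dots,\gamma_n$ in the cut of $\gamma$, linearly independent over $\mathbb{Q}$ modulo $\Gamma(D)$. This is possible by (S1): given $\gamma_0,\dots,\gamma_{l-1}$, the $\mathbb{Q}$-span of these and $\Gamma(D)$ is countable, and every $D$-interval containing $\gamma$ has a point avoiding finitely many elements of the span. Choose $a_l\in A$ with $v(a_l)=\gamma_l$. Let $z=\mu(\bar a)=\theta(e_z)$ with $e_z\in X$, and $E=D(e_z)^{\mathrm{alg}}$. The set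
\[
V_z=\{(v(y_0),\dots,v(y_n)):\bar y\in A^{n+1},\ \mu(\bar y)=z\}\subset\Gamma^{n+1}
\]
is $E$-definable and contains $\bar\gamma$. Let $R=\{q\in\mathbb{Q}^{n+1}:q\cdot\bar\gamma\in\Gamma(E)\}$. By independence, $q\mapsto q\cdot\bar\gamma$ embeds $R$ in $\Gamma(E)/\Gamma(D)$, which has dimension at most $n$ by \eqref{eq:abh}. So there is a nonzero $\xi\in\mathbb{Q}^{n+1}$ with $q\cdot\xi=0$ for all $q\in R$.

We claim that $\bar\gamma+t\xi\in V_z$ for all $t\in\Gamma$ with $|t|$ small. Consider the finitely many conditions $q\cdot x<c$ and $q\cdot x=c$, $c\in\Gamma(E)$, that occur in a description of $V_z$ as in (Q2). If $q\in R$, then $q\cdot(\bar\gamma+t\xi)=q\cdot\bar\gamma$. If $q\notin R$, then $q\cdot\bar\gamma\neq c$, and $q\cdot(\bar\gamma+t\xi)$ lies strictly on the same side of $c$ as long as $|t\,(q\cdot\xi)|<|q\cdot\bar\gamma-c|$. So for $|t|$ below some $\varepsilon>0$ all conditions have the same truth value at $\bar\gamma+t\xi$ as at $\bar\gamma$. Since $\xi$ is rational, it needs no parameters, and $\bar a$ satisfies the following formula over $D$.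
\begin{quote}
$\Lambda(\bar y)$: there is $\varepsilon>0$ in $\Gamma$ such that for all $t\in\Gamma$ with $|t|<\varepsilon$ there is $\bar y'\in A^{n+1}$ with $\mu(\bar y')=\mu(\bar y)$ and $v(y'_l)=v(y_l)+t\xi_l$ for all $l$.
\end{quote}

\medskip\noindent\emph{Step 2: spreading out.} Fix $j$ with $\xi_j\neq0$. The first-order substitute for ``outside $\Gamma(D)$'' is now ``has nonempty interior''. For $y\in A$ let
\[
\Delta(y)=\{(v(y_l))_{l\neq j}:\bar y\in A^{n+1},\ y_j=y,\ \Lambda(\bar y)\}\subset\Gamma^n,
\]
and let $\Pi(y)$ be the formula over $D$ saying that $\Delta(y)$ contains a product of $n$ nonempty open intervals. The set $\Delta(a_j)$ is definable over $D(a_j)^{\mathrm{alg}}$, whose value group is $\Gamma(D)\oplus\mathbb{Q}\gamma_j$ by \eqref{eq:abh}. It contains the point $(\gamma_l)_{l\neq j}$, whose coordinates are independent modulo this group. So at this point $q\cdot x\ne c$ for every condition with $q\neq0$ in a description of $\Delta(a_j)$ as in (Q2), all conditions keep their truth value nearby, and $\Pi(a_j)$ holds. By Lemma~\ref{lem:types}(b) there is a $D$-interval $I\subset I_0$ containing $\gamma_j$ such that $\Pi(y)$ holds for all $y\in A_I$. It contains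 $\gamma$, which lies in the same cut. Note that $I$ has been chosen without reference to the $N_i$.

\medskip\noindent\emph{Step 3: no jumps.} Let $y\in A_I$ with $\beta=v(y)\in\Gamma(D)$, and prescribe one of the cuts $\beta^+,\beta^-$. We find $y'\in A$ with $v(y')$ in this cut and $f(y)\equiv f(y')$. Open intervals are uncountable, so $\Delta(y)$ has a point $(\delta_l)_{l\neq j}$ with all $\delta_l\notin\Gamma(D)$. Take $\bar y\in A^{n+1}$ with $y_j=y$, $v(y_l)=\delta_l$ for $l\neq j$, and $\Lambda(\bar y)$ witnessed by $\varepsilon$. By (S1) and the divisibility of $\Gamma$ there is $t\neq0$, with $t\xi_j$ of the prescribed sign, such that $|t|<\varepsilon$, such that $|t\xi_l|<|\delta_l-c|$ for all $c\in\Gamma(D)$ and $l\neq j$, and such that $|t\xi_j|<c$ for all positive $c\in\Gamma(D)$. Take $\bar y'$ as in $\Lambda(\bar y)$ for this $t$. For $l\neq j$ the values $v(y'_l)$ and $v(y_l)$ lie in the same cut, so $f(y'_l)\equiv f(y_l)$ by \eqref{eq:cut}. Cancelling these factors from $\mu(\bar y')=\mu(\bar y)$ in $G/N$ gives $f(y)\equiv f(y'_j)$, and $v(y'_j)=\beta+t\xi_j$ lies in the prescribed cut.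

\medskip\noindent\emph{Step 4: constancy.} Fix $i$. For $y\in A_I$ the coset $f(y)N_i$ depends only on $\beta=v(y)$. For $\beta\notin\Gamma(D)$ this is \eqref{eq:cut}. For $\beta\in\Gamma(D)$, the cuts $\beta^\pm$ lie in $I$, and by Step~3 and \eqref{eq:cut} the coset $f(y)N_i$ equals the common value of $fN_i$ on the elements with value in $\beta^+$, and also that for $\beta^-$. So $f(y)N_i=\varphi_i(v(y))$ for a map $\varphi_i\colon I\to G/N_i$, and $\varphi_i$ takes the same value on $\beta^-$, at $\beta$ and on $\beta^+$ for all $\beta\in I\cap\Gamma(D)$. The finitely many fibers of $\varphi_i$ are $D$-definable, since the cosets of $N_i$ are. By (Q2) there are $c_1<\dots<c_r$ in $I\cap\Gamma(D)$ such that $\varphi_i$ is constant on each of the $D$-intervals into which these points divide $I$. The cuts $c_s^-$ and $c_s^+$ lie in the two intervals adjacent to $c_s$, so $\varphi_i$ has the same value on both and at $c_s$. Hence $\varphi_i$ is constant on $I$. This holds for all $i$, so $fN$ is constant on $A_I$.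
\end{proof}

\begin{remark}\label{rem:Qp}
Step~3 needs arbitrarily small positive elements of $\Gamma$. In a saturated elementary extension of $\mathbb{Q}_p$, normalized by $v(p)=1$, there are none, and the conclusion of Lemma~\ref{lem:constant} fails. Let $G=\mathcal{O}$, $N_i=p^i\mathcal{O}$, $f(y)=y$, let $D$ be a countable elementary submodel, and let $v(a)$ lie above all natural numbers and below all elements of $\Gamma(D)$ that lie above them. Then $a\in N$, but every $D$-interval containing $v(a)$ contains some natural number $\ell$, and $p^\ell\notin N$.
\end{remark}

\begin{proof}[Proof of Proposition~\ref{prop:descent} in case (V)]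
Let $v(a)\notin\Gamma(D)$. By Lemma~\ref{lem:generator} there are $a'$ with $v(a')\notin\Gamma(D)$ and a $D$-definable partial function $h$ with values in $X$ such that $e=h(a')$. Let $I$ be given by Lemma~\ref{lem:constant} for $f=\theta\circ h$ at $a'$. The nonempty $D$-definable set $A_I$ has a point $b\in D$. Then $f(b)\in G(D)$ and $g=f(a')\equiv f(b)$.
\end{proof}

\section{Immediate extensions}\label{sec:I}

Assume case (I): $k(D')=k(D)$ and $\Gamma(D')=\Gamma(D)$. The dimension count has nothing to act on, since $a$ contributes neither a residue nor a value. Instead, $a$ is approximated better and better by elements of $D$, with no best approximation. We perturb $a$ to $b=a+w$, where $w$ is too small to change the type over $D$ and has a value outside $\Gamma(D')$. Over $D'$ the element $w$ falls under case (V), and Lemma~\ref{lem:constant} lets us enlarge $w$ without changing the class modulo $N$ until $a+w$ can be taken in $D$.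

Let $\Sigma=\{v(a-d):d\in D\}\subset\Gamma(D')=\Gamma(D)$. This set is an initial segment of $\Gamma(D)$: if $c\in D^\times$ and $v(c)<v(a-d)$, then $v(c)=v(a-(d+c))$. It has no maximum: given $d\in D$, choose $c\in D^\times$ with $v(c)=v(a-d)$, and $u\in D\cap\mathcal{O}$ with $\operatorname{res}u=\operatorname{res}((a-d)/c)\in k(D')=k(D)$; then $v(a-(d+cu))>v(c)$. Both equalities of case (I) are used here.

By (S1) there is $\delta\in\Gamma$ with $\Sigma<\delta<\Gamma(D)\setminus\Sigma$, since finitely many of these inequalities are satisfied by a large enough element of $\Sigma$. Then $\delta\notin\Gamma(D)=\Gamma(D')$. Choose $w$ with $v(w)=\delta$ and put $b=a+w$. By Lemma~\ref{lem:types}(c), $\operatorname{tp}(b/D)=\operatorname{tp}(a/D)$. Take $Y$ from Lemma~\ref{lem:corr} and $e_b\in Y_b$. Then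
\begin{equation}\label{eq:eb}
\theta(e_b)\equiv g,
\end{equation}
and the coordinates of $e_b$ lie in $D(b)^{\mathrm{alg}}\subset D'(w)^{\mathrm{alg}}$ because $Y_b$ is finite.

Now work over the submodel $D'$, which contains $a$. By Lemma~\ref{lem:generator} applied to $D'$, $w$ and $e_b$, there are $w'$ with $v(w')\notin\Gamma(D')$ and $D'$-definable partial functions $h_1$, with values in $X$, and $h_2$ such that $h_1(w')=e_b$ and $h_2(w')=w$. Apply Lemma~\ref{lem:constant} over $D'$ to $\theta\circ h_1$ at $w'$, and Lemma~\ref{lem:types}(b) to the domain of $h_2$. Intersecting the two intervals gives a $D'$-interval $I\ni v(w')$ such that $h_1,h_2$ are defined on $A_I$ and $\theta(h_1(y))N$ is constant on $A_I$.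

The interval $I$ concerns the variable $w'$, while the approximation of $a$ concerns $w$. To pass from one to the other, and to keep track of the correspondence $Y$, consider the $D'$-definable set
\[
S=\{h_2(y): y\in A_I,\ (h_1(y),a+h_2(y))\in Y\}.
\]
It contains $w$, by taking $y=w'$. By Lemma~\ref{lem:types}(b) over $D'$ it contains $A_{I'}$ for some $D'$-interval $I'\ni\delta$. The left endpoint of $I'$ is $-\infty$ or an element of $\Gamma(D)$ below $\delta$, hence an element of $\Sigma$. As $\Sigma$ is nonempty without maximum, there is $d\in D$ with $v(d-a)$ above this endpoint; also $v(d-a)<\delta$, so $v(d-a)\in I'$ and $d-a\in S$. Thus $d-a=h_2(y^*)$ for some $y^*\in A_I$ with $x^*=h_1(y^*)\in Y_d$. The set $Y_d$ is finite and $D$-definable, so $x^*\in X(D)$. Finally, by the choice of $I$ and \eqref{eq:eb},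
\[
\theta(x^*)=\theta(h_1(y^*))\equiv\theta(h_1(w'))=\theta(e_b)\equiv g,
\]
and $\theta(x^*)\in G(D)$. This proves Proposition~\ref{prop:descent} in case (I), and completes the proof of Theorem~\ref{thm:main}.

\section{Parameters and limits}\label{sec:complements}

\begin{corollary}\label{cor:param}
If $G$ is $A$-definable, then $G^0$ is $A$-definable, and the same formula defines $G^0$ in all models containing $A$ that elementarily extend, or are elementary submodels of, the given one.
\end{corollary}

\begin{proof}
Let $M$ be the given model and $A_0\subset A$ a finite set over which $G$ is defined. Let $U$ be an elementary extension of $M$ as in Section~\ref{sec:prelim}. By Theorem~\ref{thm:main}, $G(U)$ has a smallest definable subgroup of finite index. It is invariant under $\operatorname{Aut}(U/A_0)$, so by (S2) it is defined by a formula $\varphi$ over $A_0$. Let $M_1$ be an elementary submodel of $U$ containing $A_0$. Then $\varphi(M_1)$ is a definable subgroup of finite index in $G(M_1)$. If $H(M_1)$ is another one, then $H(U)$ has finite index in $G(U)$, so $H(U)\supseteq\varphi(U)$ and $H(M_1)\supseteq\varphi(M_1)$. Hence $\varphi(M_1)=G(M_1)^0$. This covers $M$ and its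 elementary submodels. If $M'$ elementarily extends $M$, the same argument in an extension $U'$ of $M'$ gives a formula $\varphi'$ over $A_0$ that defines $G^0$ in $M'$ and in $M$. Then $\varphi$ and $\varphi'$ are equivalent in $M$, hence in $M'$.
\end{proof}

A set is \emph{type-definable} if it is an intersection of a small family of definable sets; in the two examples below the families are countable.

\begin{example}[Definability of $G$ cannot be weakened to type-definability]\label{ex:typedef}
Let the residue characteristic be $p>0$. Put $(R,\varpi)=(\mathbb{Z},p)$ if $K$ has characteristic $0$, and $(R,\varpi)=(\mathbb{F}_p[t],t)$ with $0<v(t)<\infty$ if $K$ has characteristic $p$. In both cases an element of $R$ not divisible by $\varpi$ has value $0$, so $R\cap\varpi^\ell\mathcal{O}=\varpi^\ell R$, which has index $p^\ell$ in $R$. Thus $R+\varpi^\ell\mathcal{O}$ is a union of $p^\ell$ cosets of $\varpi^\ell\mathcal{O}$, hence a definable subgroup of $(K,+)$. The group $H=\bigcap_\ell(R+\varpi^\ell\mathcal{O})$ is type-definable and contains $R$. The map $H\to(R+\varpi^\ell\mathcal{O})/\varpi^\ell\mathcal{O}$ is onto since $R\subset H$, so the relatively definable subgroup $H\cap\varpi^\ell\mathcal{O}$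 has index $p^\ell$ in $H$, for every $\ell$.

The proof of Lemma~\ref{lem:constant} breaks at its first line. Let $f$ be the identity of $H$, let $D\ni\varpi$ be a submodel, and let $\gamma$ lie above all $\ell v(\varpi)$ and below all elements of $\Gamma(D)$ that lie above them. All elements of value $\gamma$ belong to $H$. But a $D$-interval $I\ni\gamma$ contains some $\ell v(\varpi)$, and $\varpi^\ell u\in A_I$ does not lie in $R+\varpi^{\ell+1}\mathcal{O}$ when $u\in\mathcal{O}$ has residue outside $\mathbb{F}_p$.
\end{example}

\begin{example}[$G^0$ cannot be replaced by $G^{00}$]\label{ex:G00}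
In a saturated model, $G^{00}$ denotes the smallest type-definable subgroup of bounded index, that is, of index smaller than the degree of saturation. Let $c>0$ in $\Gamma$ and let $G=[0,c)\subset\Gamma$ with addition modulo $c$. This group is definable, abelian and divisible, since $x/\ell\in G$ for $x\in G$; so $G=G^0$. The map $G\to\mathbb{R}/\mathbb{Z}$ sending $x$ to the class of $\sup\{q\in\mathbb{Q}:qc\le x\}$ is a homomorphism, and it is onto by saturation. Its kernel is the image modulo $c$ of $\bigcap_\ell(-c/\ell,c/\ell)$, a type-definable subgroup of bounded infinite index with quotient $\mathbb{R}/\mathbb{Z}$. Hence $G^{00}$ has infinite index in $G$.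
\end{example}

\begin{thebibliography}{9}

\bibitem{Endler}
Endler, \emph{Valuation Theory}.

\bibitem{HHM}
Haskell, Hrushovski and Macpherson, \emph{Definable sets in algebraically closed valued fields}, Crelle (2006).

\bibitem{HRK}
Ehud Hrushovski and Silvain Rideau-Kikuchi, \emph{Valued fields, Metastable groups}, arXiv:1709.08801 (2017).

\bibitem{Kuhlmann}
F.-V. Kuhlmann, \emph{Elimination of ramification I}, Trans. AMS 362 (2010).

\end{thebibliography}
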